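# Frobenius eigenvectors in convergent pro-$\ell$ group rings

## 1. Dense Frobenius eigenvectors in $\widehat A_r$

**Theorem A.** Let $X$ be a smooth, geometrically connected curve over a finite field $k$, let $x\in X(k)$, and let $\ell$ be a prime different from the characteristic of $k$. Let $\pi=\pi_1^{\ell}(X_{\bar k},\bar x)$ be the pro-$\ell$ completion of the geometric étale fundamental group, and for real $r>0$ let $\widehat A_r$ be the completion of $\mathbb Q_\ell[[\pi]]^{\le \ell^{-r}}\otimes_{\mathbb Q_\ell}\overline{\mathbb Q}_\ell$. There is $r_0$ such that for every $r\ge r_0$ the Frobenius eigenvectors have dense $\overline{\mathbb Q}_\ell$-linear span in $\widehat A_r$.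

Let us unpack the words one at a time.

The group. The rational point $x$ gives a section of $\pi_1^{\text{ét}}(X,\bar x)\to\mathrm{Gal}(\bar k/k)$, so $\mathrm{Gal}(\bar k/k)$ acts on $\pi$ by conjugation through this section. If $X$ has no rational point, one first replaces $k$ by a finite extension. Write $k=\mathbb F_q$ and let $F=\mathrm{Frob}$ be the arithmetic Frobenius ($\alpha\mapsto\alpha^q$ on $\bar k$), acting on $\pi$ and on everything built from it. Nothing depends on this choice: $F$ and $F^{-1}$ have the same eigenvectors.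

The group ring. $\mathbb Z_\ell[[\pi]]=\varprojlim_N\mathbb Z_\ell[\pi/N]$, over open normal subgroups $N$, is the completed group ring, and $I$ is the kernel of the augmentation $\varepsilon:\mathbb Z_\ell[[\pi]]\to\mathbb Z_\ell$, $\gamma\mapsto 1$.

The norm. For $r>0$, put on $\mathbb Z_\ell[[\pi]]\otimes\mathbb Q_\ell$ the (semi)norm
$$\|z\|_r=\inf\Big\{\max_i \ell^{-(a_i+rn_i)} : z=\sum_i \ell^{a_i}y_i,\ a_i\in\mathbb{Z},\ y_i\in \overline{I^{n_i}},\ n_i\ge 0\Big\}\qquad\text{(finite sums)}.$$
So $\ell$ has size $\ell^{-1}$, and elements of $I^n$ have size at most $\ell^{-rn}$. The completion is $\mathbb Q_\ell[[\pi]]^{\le\ell^{-r}}$. The larger $r$ is, the smaller the elements of $I$ become, and the easier it is for series to converge.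

The coefficients. Eigenvalues of Frobenius need not lie in $\mathbb Q_\ell$. So put $A_r=\mathbb Q_\ell[[\pi]]^{\le\ell^{-r}}\otimes_{\mathbb Q_\ell}\overline{\mathbb Q}_\ell$ with the tensor norm $\|w\|=\inf\{\max_i\|a_i\|_r|c_i| : w=\sum_i a_i\otimes c_i\}$, where $|\ell|=\ell^{-1}$ on $\overline{\mathbb Q}_\ell$, and let $\widehat A_r$ be its completion.

The eigenvectors. Since $F$ and $F^{-1}$ preserve $I$, the map $F$ is an isometric ring automorphism of $\mathbb Z_\ell[[\pi]]\otimes\mathbb Q_\ell$; it extends continuously and $\overline{\mathbb Q}_\ell$-linearly to $\widehat A_r$. An eigenvector is a nonzero $y\in\widehat A_r$ with $F(y)=\lambda y$, $\lambda\in\overline{\mathbb Q}_\ell$.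

Daniel Litt, "Arithmetic representations of fundamental groups I", arXiv:1708.06827 (2017), asks whether some $r=r(X)$ exists for which the eigenvectors have dense span. In plain words: can Frobenius be diagonalized, in the topological sense, on a ring of convergent functions on $\pi$? Theorem A says yes, for all large $r$. Call $r>0$ *good for $X$* if the eigenvectors of $F$ have dense span in $\widehat A_r=\widehat A_r(\pi)$.

When $X$ is affine, $\pi$ is a free pro-$\ell$ group of finite rank [SGA 1, XIII]. If $\gamma_1,\dots,\gamma_d$ are free generators and $T_i=\gamma_i-1$, then $\mathbb Z_\ell[[\pi]]=\mathbb Z_\ell\langle\langle T_1,\dots,T_d\rangle\rangle$, the ring of noncommutative power series. Theorem A will come from a sharper statement: $F$ becomes linear after a convergent change of coordinates.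

**Theorem A′ (linearization).** Let $X$ be affine. Choose free generators of $\pi$ and write $F(T)=aT+(\text{degree}\ge2)$ with $T=(T_1,\dots,T_d)^t$, $a\in GL_d(\mathbb Z_\ell)$. There is $r_0$ such that for all $r\ge r_0$ there are $\widetilde T_i\in\mathbb Q_\ell[[\pi]]^{\le\ell^{-r}}$, $\widetilde T_i=T_i+(\text{degree}\ge2)$, with $F(\widetilde T)=a\widetilde T$, and $T_i\mapsto\widetilde T_i$ defines an isometric algebra automorphism of $\mathbb Q_\ell[[\pi]]^{\le\ell^{-r}}$ and of $\widehat A_r$. Moreover $a$ is diagonalizable over $\overline{\mathbb Q}_\ell$.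

Two complements say how large $r$ must be, and extend Theorem A beyond curves.

**Theorem B.** Let $X$ be as in Theorem A. (i) If $r$ is good, so is every $r'>r$. (ii) If $\pi\ne1$, no $r\le\frac1{\ell-1}$ is good. (iii) If $\pi\ne1$ is abelian (for example $X=\mathbb G_m$, or $X$ proper of genus 1), then $r$ is good if and only if $r>\frac1{\ell-1}$.

**Theorem C.** Theorem A holds for every smooth geometrically connected quasi-projective variety $X/k$ with $x\in X(k)$.

Thus for a curve with $\pi\neq1$ the good $r$ form a nonempty interval, unbounded above and contained in $(\frac1{\ell-1},\infty)$, with equality when $\pi$ is abelian. For nonabelian $\pi$ these notes do not determine the exact threshold.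

## 2. Convergent noncommutative power series

Until Section 10, $X$ is affine and $\pi$ is free on $\gamma_1,\dots,\gamma_d$. For a word $M=(i_1,\dots,i_n)$ write $T^M=T_{i_1}\cdots T_{i_n}$ and $|M|=n$. A series with zero constant term is $\sum_iT_if_i$; iterating, $I^n$ is exactly the set of integral series with all terms of degree $\ge n$, and it is closed.

Let $\mathbb C_\ell$ be the completion of $\overline{\mathbb Q}_\ell$. For a series $f=\sum_Ma_MT^M$ over $\mathbb C_\ell$ and $s>0$ put
$$\|f\|_s=\sup_M|a_M|\,s^{|M|}\in[0,\infty].$$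
This is ultrametric and submultiplicative.

**Lemma 1.** Let $s=\ell^{-r}$. (a) $\|z\|_r=\|z\|_s$ for $z\in\mathbb Z_\ell[[\pi]]\otimes\mathbb Q_\ell$, so
$$\mathbb Q_\ell[[\pi]]^{\le\ell^{-r}}=\Big\{\sum a_MT^M:\ a_M\in\mathbb Q_\ell,\ |a_M|s^{|M|}\to0\Big\}.$$
(b) The tensor norm on $A_r$ is the sup norm, and
$$\widehat A_r=\Big\{\sum a_MT^M:\ a_M\in\mathbb C_\ell,\ |a_M|s^{|M|}\to0\Big\}.$$
(c) $F$ acts on $\widehat A_r$ by the substitution $T_i\mapsto F(T_i)$; and on $\mathbb C_\ell\langle\langle T\rangle\rangle$ this substitution satisfies $\|F(f)\|_s\le\|f\|_s$ for every $0<s\le1$.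

*Proof.* (a) If $y\in I^n$, its coefficients are integral and its terms have degree $\ge n$; since $s<1$, $\|\ell^ay\|_s\le\ell^{-a-rn}$. Hence $\|z\|_s\le\|z\|_r$. Conversely let $0\ne z\in\ell^{-c}\mathbb Z_\ell[[\pi]]$ and write $z=\sum_{n<N}z_n+z_{\ge N}$ with $z_n$ homogeneous of degree $n$ and $z_{\ge N}\in\ell^{-c}I^N$. If $z_n\ne0$, let $\ell^{-v_n}$ be the largest absolute value of its coefficients. Then $z_n\in\ell^{v_n}I^n$ and $\ell^{-v_n-rn}=\|z_n\|_s$. So $\|z\|_r\le\max(\|z\|_s,\ell^{c-rN})$, and $N\to\infty$ gives $\|z\|_r\le\|z\|_s$. Elements of $\mathbb Z_\ell[[\pi]]\otimes\mathbb Q_\ell$ have bounded coefficients, so $|a_M|s^{|M|}\to0$ for them; polynomials are among them and are dense in the displayed space, which is complete.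

(b) The map $(\prod_M\mathbb Q_\ell)\otimes\overline{\mathbb Q}_\ell\to\prod_M\overline{\mathbb Q}_\ell$ is injective (write an element with $c_i$ linearly independent over $\mathbb Q_\ell$). So $A_r$ embeds in $\overline{\mathbb Q}_\ell\langle\langle T\rangle\rangle$. Let $w=\sum_ia_i\otimes c_i$ be a finite sum with coefficients $w_M=\sum_ia_{i,M}c_i$. Clearly $\|w\|_s\le\max_i\|a_i\|_s|c_i|$, so $\|w\|_s\le\|w\|$. Conversely
$$w=\sum_{|M|<N}T^M\otimes w_M+\sum_i(a_i)_{\ge N}\otimes c_i,$$
so $\|w\|\le\max\big(\|w\|_s,\max_i\|(a_i)_{\ge N}\|_s|c_i|\big)$, and $\|(a_i)_{\ge N}\|_s\to0$ as $N\to\infty$. The displayed space is complete, contains $A_r$, and polynomials over $\overline{\mathbb Q}_\ell$, which lie in $A_r$, are dense in it.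

(c) $F$ is a continuous ring automorphism of $\mathbb Z_\ell[[\pi]]$ and $F(T_i)=F(\gamma_i)-1\in I$, so on $\mathbb Z_\ell[[\pi]]$ it is the substitution. The substitution makes sense on $\mathbb C_\ell\langle\langle T\rangle\rangle$ because $F(T_i)$ has no constant term. Composed with $\widehat A_r\to\mathbb C_\ell\langle\langle T\rangle\rangle/(\deg\ge n)$, both the extended $F$ and the substitution are continuous, and they agree on the dense image of $\mathbb Z_\ell[[\pi]]\otimes\overline{\mathbb Q}_\ell$; so they agree for each $n$, hence agree. Finally, for $s\le1$ we have $\|F(T_i)\|_s\le s$, because the coefficients are integral and there is no constant term; hence $\|\sum a_MF(T)^M\|_s\le\sup|a_M|s^{|M|}$. $\square$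

For $\pi\cong\mathbb Z_\ell^d$ the ring is $\mathbb Z_\ell[[t_1,\dots,t_d]]$ with commuting variables. Again $I^n$ consists of the series with terms of degree $\ge n$, and the same proof, with monomials for words, gives the same descriptions.

**Example.** Let $d=1$. Then $\|T\|_r=\ell^{-r}$, and $\gamma^\ell-1=\ell T+\dots+T^\ell$ has norm $\max(\ell^{-1-r},\ell^{-r\ell})$, since the middle terms $\binom{\ell}{j}T^j$ have norm $\ell^{-1-jr}$, which is smaller than $\ell^{-1-r}$. The two candidates agree exactly at $r=\frac1{\ell-1}$. This is the number in Theorem B.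

The next lemma turns an approximate identity map into an automorphism.

**Lemma 2.** Let $\mathcal R$ be $\mathbb Q_\ell[[\pi]]^{\le\ell^{-r}}$ or $\widehat A_r$ as in Lemma 1 (or their commutative analogues), with norm $\|\cdot\|_s$, $s=\ell^{-r}$. Let $\widetilde T_i\in\mathcal R$ with $\|\widetilde T_i-T_i\|_s\le\eta s$ for some $\eta<1$. Then $U:\sum a_MT^M\mapsto\sum a_M\widetilde T^M$ is an isometric algebra automorphism of $\mathcal R$.

*Proof.* Since $\|\widetilde T_i\|_s\le s$, the series $\sum a_M\widetilde T^M$ converges. The telescoping identity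
$$\widetilde T^M-T^M=\sum_jT_{i_1}\cdots T_{i_{j-1}}\,(\widetilde T_{i_j}-T_{i_j})\,\widetilde T_{i_{j+1}}\cdots\widetilde T_{i_n}$$
gives $\|\widetilde T^M-T^M\|_s\le\eta s^{|M|}$, so $\|(U-1)f\|_s\le\eta\|f\|_s$. For $f\neq 0$ this is $<\|f\|_s$, so $\|Uf\|_s=\|f\|_s$; and $U$ is invertible by the Neumann series $\sum_k(1-U)^k$. It is multiplicative on polynomials and continuous, hence an algebra map. $\square$

## 3. The affine line and the multiplicative group by hand

**Example ($X=\mathbb A^1$).** By Kummer theory $H^1(\mathbb A^1_{\bar k},\mu_\ell)=\bar k^*/(\bar k^*)^\ell=0$, so $\pi$ has no quotient $\mathbb Z/\ell$, and $\pi=1$. Then $\widehat A_r=\mathbb C_\ell$ and every $r>0$ is good.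

**Example ($X=\mathbb G_m$).** The $\ell$-power covers are $t=u^{\ell^n}$ with deck groups $\mu_{\ell^n}$, so $\pi=\mathbb Z_\ell(1)$, with generator $\gamma$ and $F(\gamma)=\gamma^q$. With $T=\gamma-1$,
$$F(T)=(1+T)^q-1=qT+\cdots .$$
The coordinate $\tau=\log(1+T)=\sum_{n\ge1}(-1)^{n-1}T^n/n$ satisfies $F(\tau)=q\tau$. As $\mathbb C_\ell[[T]]=\mathbb C_\ell[[\tau]]$ and $F(\sum c_j\tau^j)=\sum c_jq^j\tau^j$ with the $q^j$ distinct, the eigenvectors are precisely the nonzero multiples of the powers $\tau^n$, $n\ge0$, that lie in $\widehat A_r$.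

Does $\tau$ converge? We have $|1/n|\le n$, so $s^n/|n|\le ns^n\to0$ for every $s<1$. Thus $\tau\in\widehat A_r$ for every $r>0$. But convergence of eigenvectors is not density. Suppose $r\le\frac1{\ell-1}$ and let $\zeta\ne1$ be an $\ell$-th root of unity, so $|\zeta-1|=\ell^{-1/(\ell-1)}\le s$. Evaluation at $T=\zeta-1$ is then continuous on $\widehat A_r$, and $\log\zeta=\frac1\ell\log1=0$. So every element $f$ of the span of the $\tau^n$ satisfies $f(\zeta-1)=f(0)$, and so does every limit of such elements. The element $T$ does not. Hence $r\leq\frac1{\ell-1}$ is not good.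

If $r>\frac1{\ell-1}$, that is $s<\ell^{-1/(\ell-1)}$, take $n\ge2$ and $v=v_\ell(n)$. Then $v\le1+\ell+\dots+\ell^{v-1}=\frac{\ell^v-1}{\ell-1}\le\frac{n-1}{\ell-1}$, so
$$\frac{s^n}{|n|}=s\cdot s^{n-1}\ell^v<s\,\ell^{-(n-1)/(\ell-1)}\,\ell^{v}\le s. \tag{3.1}$$
As $s^n/|n|\to0$, the supremum over $n\ge2$ is attained, and $\|\tau-T\|_s\le\eta s$ with some $\eta<1$. By Lemma 2, $T\mapsto\tau$ is an isometric automorphism of $\widehat A_r$. It carries the dense span of the $T^n$ to the span of the $\tau^n$. So $r$ is good exactly when $r>\frac1{\ell-1}$.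

For general affine $X$ we look for a substitute for the logarithm: noncommutative coordinates on which $F$ is linear. No formula is available, so they must be constructed, and their growth must be controlled.

## 4. The linear part of Frobenius

Let $d\ge1$ (if $d=0$ then $\pi=1$ and there is nothing to prove). Let $\bar X$ be the smooth compactification of $X$, $g$ its genus, $J$ its Jacobian, $V_\ell J=T_\ell J\otimes\mathbb Q_\ell$. Choose $m\ge1$ such that all points of $\bar X\setminus X$ are rational over $k_m=\mathbb F_Q$, $Q=q^m$. Put $\Phi=F^m$ and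
$$H=I/I^2\otimes\mathbb Q_\ell=\pi^{ab}\otimes\mathbb Q_\ell ,$$
where the class of $\gamma-1$ corresponds to the class of $\gamma$. We recall Weil's theorem [Mumford, *Abelian Varieties*, §§19–21]: for an abelian variety $J$ over $\mathbb F_Q$, Frobenius acts semisimply on $V_\ell J$, with characteristic polynomial in $\mathbb Z[t]$ all of whose roots have complex absolute value $Q^{1/2}$.

**Lemma 3.** (a) For each $P\in\bar X\setminus X$ there are $\gamma_P,g_P\in\pi$, with $\gamma_P$ a generator of the image of an inertia group at $P$, such that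
$$\Phi(\gamma_P)=g_P\,\gamma_P^{Q}\,g_P^{-1}.\tag{4.1}$$
(b) There is an exact sequence $0\to V_\infty\to H\to V_\ell J\to0$ of $\Phi$-modules, with $V_\infty$ spanned by the classes of the $\gamma_P-1$, and $\Phi=Q$ on $V_\infty$.
(c) $\Phi$ and $F$ are semisimple on $H$; in particular $a$ is diagonalizable over $\overline{\mathbb Q}_\ell$. The eigenvalues of $\Phi$ on $H\otimes\overline{\mathbb Q}_\ell$ are algebraic numbers and $\ell$-adic units. All complex absolute values are $Q^{1/2}$ for $2g$ of them (those from $V_\ell J$); the others are equal to $Q$.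

*Proof.* (a) Let $K_P\cong k_m((t))$ be the completed local field at $P$. The map $\operatorname{Spec}K_P\to X_{k_m}$ induces, up to conjugation, a homomorphism from $\mathrm{Gal}(K_P)$ to $\Pi=\pi_1(X_{k_m})/\ker(\pi_1(X_{\bar k})\to\pi)$. Inertia maps to $\pi$, through its maximal pro-$\ell$ quotient $\mathbb Z_\ell(1)$. Let $\gamma_P$ be the image of a generator and $\tilde\sigma\in\Pi$ the image of a Frobenius lift. Frobenius acts on $\mathbb Z_\ell(1)$ as multiplication by $Q$, so $\tilde\sigma\gamma_P\tilde\sigma^{-1}=\gamma_P^Q$. The value at $\mathrm{Frob}^m$ of the section given by $x$ has the same image in $\mathrm{Gal}(\bar k/k_m)$ as $\tilde\sigma$, so it equals $g_P\tilde\sigma$ with $g_P\in\pi$. Since $\Phi$ is conjugation by this value, (4.1) follows.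

(b) A Galois cover of $X_{\bar k}$ of $\ell$-power degree on which all conjugates of the $\gamma_P$ act trivially is unramified over the missing points, so it extends to an étale cover of $\bar X_{\bar k}$. Hence $\ker(\pi\to\pi_1^\ell(\bar X_{\bar k}))$ is topologically normally generated by the $\gamma_P$; the map itself is surjective. Abelianize, use $\pi_1^\ell(\bar X_{\bar k})^{ab}=T_\ell J$ (equivariantly), and tensor with $\mathbb Q_\ell$. By (4.1) the class of $\gamma_P$ in $\pi^{ab}$ is multiplied by $Q$.

(c) On $V_\ell J$, $\Phi$ is the $Q$-Frobenius, which is semisimple with eigenvalues of absolute value $Q^{1/2}\ne Q$. So $V_\infty$ is the generalized $Q$-eigenspace of $\Phi$ on $H$, it has a $\Phi$-stable complement isomorphic to $V_\ell J$, and $\Phi$ is semisimple on both pieces. If $p(t)$ is the minimal polynomial of $\Phi$, it has distinct nonzero roots, so $p(t^m)$ also has distinct roots (characteristic $0$); it kills $F$. So $F$ is semisimple. The matrix of $F$ on $H$ in the basis $T_i$ is given by $a\in GL_d(\mathbb Z_\ell)$,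 so the eigenvalues of $\Phi$, those of $a^m$, are $\ell$-adic units. $\square$

Let $E/\mathbb Q_\ell$ be a finite Galois extension containing all eigenvalues of $\Phi$ on $H$, and $P_E=E\langle\langle T\rangle\rangle$. Choose linear forms $y=CT$, $C\in GL_d(E)$, whose classes are eigenvectors of $\Phi$ in $H_E=H\otimes E$:

* $y_1,\dots,y_{2g}$ with eigenvalues $\lambda_i$ of absolute value $Q^{1/2}$;
* for $j>2g$, $y_j$ is the linear part of $u_j:=\gamma_{P_j}-1$, for points $P_j$ chosen so that these classes form a basis of $V_\infty$; here $\lambda_j=Q$.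

The linear part of $\Phi(T)$ is $a^mT$, so
$$C\,a^m=\mathrm{diag}(\lambda)\,C .\tag{4.2}$$
For a word $M$ let $\lambda_M$ be the product of the $\lambda$'s of its letters.

## 5. Degree by degree: a resonance, and a radius that shrinks to zero

The sensible first attempt is to build $z_i=y_i+(\deg\ge2)$ with $\Phi(z_i)=\lambda_iz_i$ one degree at a time. Suppose $\Phi(z_i)-\lambda_iz_i$ has only terms of degree $\ge n$, where $n\ge2$. Adding $c\,y^M$ with $|M|=n$ to $z_i$ changes the coefficient of $y^M$ in this error by $c(\lambda_M-\lambda_i)$. So one divides by $\lambda_i-\lambda_M$. Two things go wrong.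

First, the divisor can be zero. Let $X$ be an elliptic curve minus two rational points, with $m=1$. Then $d=3$: two eigenvalues $\lambda_1,\lambda_2$ with $\lambda_1\lambda_2=Q$, the constant term of the characteristic polynomial of Frobenius, and $\lambda_3=Q$. For the words $y_1y_2$ and $y_2y_1$ we get $\lambda_M=\lambda_3$. If $\Phi(y_3)=Qy_3+e\,y_1y_2+\cdots$, then the $y_1y_2$-coefficient of the error of $y_3+c\,y_1y_2+\cdots$ is $e+c(\lambda_1\lambda_2-Q)=e$ for every choice of $c$. The construction stops unless $e=0$, and linear algebra alone does not say that $e=0$. This is a *resonance*.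

Second, nonzero divisors are small. Take $X=\mathbb G_m$, $\Phi=F$. There is no resonance, and the divisors are $q-q^{n+1}$, with $|q-q^{n+1}|=|q^n-1|$. This is at most $\ell^{-1}$ whenever $n$ is divisible by the order $e$ of $q$ modulo $\ell$. Suppose we try to control convergence by a radius $\rho_n$: before step $n$ the error has terms of degree $\ge n+1$ and coefficients $\phi_M$ with $|\phi_M|\rho_n^{|M|}\le\rho_n$. After dividing, the correction of degree $n+1$ has norm at most $\rho_{n+1}=\rho_n\delta$ at radius $\rho_{n+1}$, by this estimate, provided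
$$|q^n-1|^{-1}\,\rho_n\,\delta^{n+1}\le\rho_n\delta,\qquad\text{i.e.}\qquad \delta^n\le|q^n-1| .$$
So one takes $\delta_n=|q^n-1|^{1/n}$, and
$$\sum_n\log\frac1{\delta_n}=\sum_n\frac1n\log\frac1{|q^n-1|}\ \ge\ \sum_{e\mid n}\frac{\log\ell}{n}=\infty .$$
The radius tends to zero, even though Section 3 shows that the limit $\log(1+T)$ converges for all $s<1$. It is the bookkeeping that fails: a loss of a factor $\epsilon$ at step $n$ costs $\epsilon^{1/n}$ in radius, and there are too many steps.

Here is how each obstacle is passed. For the resonance: the variables from punctures should be counted with weight $2$, as their eigenvalue has size $Q=(Q^{1/2})^2$. Formula (4.1) says more than its linear part does: it forces the resonant terms to vanish. For the radius: when the error has order $N$ beyond the leading term, one can remove all terms of orders $N,\dots,2N-1$ in a single pass. This costs $\epsilon^{1/N}$ only once per doubling of $N$. If $\epsilon$ is at worst a negative power of $N$, then $\sum_k2^{-k}\log(2^k)$ converges and a positive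 radius survives. A polynomial lower bound for the divisors is exactly what Yu's theorem supplies.

## 6. The weight filtration and the inertia relation

The purpose of this section is coordinates $x_i$ in which the error has strictly larger weight than $x_i$. After that no zero divisor can occur.

**Definition.** Put $w_i=1$ for $i\le2g$ and $w_j=2$ for $j>2g$. For a word $M$ let $w(M)$ be the sum of the weights of its letters, and let $W^n\subset P_E$ be the set of series in the words $y^M$ with $w(M)\ge n$.

**Example.** For an elliptic curve minus two rational points, $w_1=w_2=1$ and $w_3=2$. An element of $W^2$ has no constant term and no $y_1$, $y_2$ terms. An element of $W^3$ has, in addition, no $y_3$ term and no terms $y_iy_j$ with $i,j\le2$.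

Clearly $W^nW^{n'}\subset W^{n+n'}$, so the $W^n$ are two-sided ideals. A word of length $n$ has weight between $n$ and $2n$, so
$$W^{2n-1}\subset(\deg\ge n)\subset W^n.\tag{6.1}$$
Since $\Phi(y_i)\in\lambda_iy_i+(\deg\ge2)$ and $(\deg\ge2)\subset W^2$, we have $\Phi(y_i)\in W^{w_i}$, hence $\Phi(W^n)\subset W^n$.

**Lemma 4.** The weight-$2$ part of $u_j$ $(j>2g)$ is $y_j+\theta_j(y_1,\dots,y_{2g})$ with $\theta_j$ a noncommutative quadratic form. Put $x_i=y_i$ for $i\le2g$ and $x_j=y_j+\theta_j(y_1,\dots,y_{2g})$ for $j>2g$. Then for all $i$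
$$\Phi(x_i)=\lambda_ix_i+\phi_i,\qquad\phi_i\in W^{w_i+1}.\tag{6.2}$$
Every $f\in P_E$ has a unique expansion in the words $x^M$, and $W^n$ consists of the $f$ whose expansion involves only $w(M)\ge n$.

*Proof.* The element $u_j$ has linear part $y_j$ and its other terms have degree $\ge2$, so $u_j\in W^2$. Words of weight $2$ are single letters of weight $2$ or two letters of weight $1$; this gives the shape of the weight-$2$ part.

For $i\le2g$, $\Phi(x_i)\in\lambda_ix_i+(\deg\ge2)\subset\lambda_ix_i+W^2$. Let $j>2g$, $u=u_j$, and $g_{P_j}=1+h$; then $h\in I$, so $h\in W^1$. By (4.1), and as $u^2\in W^4$,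
$$\Phi(u)=g_{P_j}\big((1+u)^Q-1\big)g_{P_j}^{-1}\equiv Q\,g_{P_j}u\,g_{P_j}^{-1}=Q\big(u+(hu-uh)g_{P_j}^{-1}\big)\equiv Qu\pmod{W^3},\tag{6.3}$$
because $hu,uh\in W^3$. Now $x_j\equiv u_j\bmod W^3$ and $\Phi(W^3)\subset W^3$, so $\Phi(x_j)\equiv Qx_j\bmod W^3$.

The substitution has inverse $y_i=x_i$ $(i\le2g)$, $y_j=x_j-\theta_j(x_1,\dots,x_{2g})$ $(j>2g)$, and both are homogeneous for the weight. So for each $n$ the words $x^M$ of weight $n$ are a basis of the (finite-dimensional) space of weight-$n$ polynomials. $\square$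

In the example of Section 5, the $y_1y_2$-coefficient of $\Phi(x_3)-Qx_3$ is $e+c(\lambda_1\lambda_2-Q)=e$, with $c$ the coefficient in $\theta_3$. By (6.2) it is zero. So the obstruction $e$ vanishes, and the reason is (4.1).

## 7. Divisors bounded below by a power of the weight

The purpose here is a lower bound for $|\lambda_M-\lambda_i|$. The input is an $\ell$-adic version of Baker's theorem [K. Yu, *p-adic logarithmic forms and group varieties III*, Forum Math. 19 (2007), 187–280]:

**Theorem (Yu).** Let $\alpha_1,\dots,\alpha_n$ be elements of a number field $L$ which are units at a prime $\mathfrak p$ of $L$. There is an (effective) constant $C$, depending only on these data, with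
$$\mathrm{ord}_{\mathfrak p}(\alpha_1^{b_1}\cdots\alpha_n^{b_n}-1)\le C\log\max(3,|b_1|,\dots,|b_n|)$$
for all $b\in\mathbb Z^n$ with $\alpha_1^{b_1}\cdots\alpha_n^{b_n}\ne1$.

**Lemma 5.** There is $\beta>0$ such that $|\lambda_M-\lambda_i|\ge n^{-\beta}$ whenever $n\ge3$ and $w_i<w(M)\le n$.

*Proof.* Let $L=\mathbb Q(\lambda_1,\dots,\lambda_d)$. In any complex embedding of $L$ we have, by Lemma 3(c) and the choice of weights, $|\lambda_M|=Q^{w(M)/2}\ne Q^{w_i/2}=|\lambda_i|$. So $\lambda_M\ne\lambda_i$. As $\lambda_i$ is an $\ell$-adic unit, $|\lambda_M-\lambda_i|=|\lambda_M\lambda_i^{-1}-1|$, and $\lambda_M\lambda_i^{-1}=\prod_j\lambda_j^{b_j}\ne1$ with $-1\le b_j\le n$, since $M$ has at most $w(M)\le n$ letters. Let $\mathfrak p$ be the prime of $L$ induced by $L\subset E$, with ramification index $e_{\mathfrak p}$ over $\ell$. Yu's theorem gives $\mathrm{ord}_{\mathfrak p}(\lambda_M\lambda_i^{-1}-1)\le C\log n$, where we may take $C>0$. Since $|\cdot|=\ell^{-\mathrm{ord}_{\mathfrak p}/e_{\mathfrak p}}$ on $L$, the claim holds with $\beta=C\log\ell/e_{\mathfrak p}$.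 $\square$

Put
$$\epsilon(n)=\min\big(1,\ \min\{|\lambda_M-\lambda_i|:\ w_i<w(M)\le n\}\big)>0 ,$$
a minimum over finitely many pairs $(M,i)$. By Lemma 5, $\log\frac1{\epsilon(2^{k+1}+1)}\le\beta\log(2^{k+1}+1)$, so
$$\sum_{k\ge0}2^{-k}\log\frac1{\epsilon(2^{k+1}+1)}<\infty .\tag{7.1}$$

## 8. A doubling iteration with positive limiting radius

**Definition.** A *coordinate system* is a tuple $x'=(x'_1,\dots,x'_d)$ in $P_E$ with $x_i'-x_i\in W^{w_i+1}$.

For example, in the case of an elliptic curve minus two rational points, $(x_1+x_3,\ x_2,\ x_3+x_1^3)$ is a coordinate system. The tuple $(x_1+x_2,x_2,x_3)$ is not, because $x_2\notin W^2$.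

By telescoping, $x'^M-x^M\in W^{w(M)+1}$. So by successive approximation every $f\in P_E$ is uniquely $\sum b_Mx'^M$, and $W^n$ is the set of $f$ with $b_M=0$ for $w(M)<n$. For $\rho>0$ put
$$\|f\|_{\rho,x'}=\sup_M|b_M|\rho^{w(M)}\in[0,\infty].$$
It is ultrametric and submultiplicative. Each coefficient $b_M$ vanishes on $W^{w(M)+1}$, hence is $W$-adically continuous, so $\|\sum f_n\|_{\rho,x'}\le\sup\|f_n\|_{\rho,x'}$ for sums converging $W$-adically.

The coordinates will change infinitely often. The next lemma says that controlled changes leave the norm unchanged.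

**Lemma 6.** If $x',x''$ are coordinate systems with $\|x''_i-x'_i\|_{\rho,x'}\le\rho^{w_i}$ for all $i$, then $\|\cdot\|_{\rho,x''}=\|\cdot\|_{\rho,x'}$.

*Proof.* Let $U(\sum b_Mx'^M)=\sum b_Mx''^M$. Since $\|x_i''\|_{\rho,x'}\le\rho^{w_i}$, $U$ does not increase $\|\cdot\|_{\rho,x'}$; neither does $N=U-1$. Since $x''^M-x'^M\in W^{w(M)+1}$, we have $N(W^n)\subset W^{n+1}$. So $U^{-1}=\sum_k(-N)^k$ exists, converging $W$-adically, and does not increase $\|\cdot\|_{\rho,x'}$. If $f=\sum b_Mx''^M$, then $U^{-1}f=\sum b_Mx'^M$, so $\|f\|_{\rho,x''}=\|U^{-1}f\|_{\rho,x'}$. Finally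
$$\|U^{-1}f\|_{\rho,x'}\le\|f\|_{\rho,x'}=\|U(U^{-1}f)\|_{\rho,x'}\le\|U^{-1}f\|_{\rho,x'} .\qquad\square$$

**Proposition 7.** There are $\rho_\infty>0$ and a coordinate system $z$ with $\Phi(z_i)=\lambda_iz_i$ and $\|z_i\|_{\rho_\infty,x}\le\rho_\infty^{w_i}$ for all $i$.

*Proof.* **Step 1: an initial radius.** We want $\rho_0>0$ with $\|\phi_i\|_{\rho_0,x}\le\rho_0^{w_i}$, where $\phi_i$ is the error in (6.2). Each $T_i$ is a polynomial without constant term in the $x$'s, so there is $\rho_1'\in(0,1]$ with $\|T_i\|_{\rho_1',x}\le1$ for all $i$. Hence $\|f\|_{\rho_1',x}\le\|f\|_{s=1}$ for all $f\in P_E$. The $x_i$ are polynomials in $T$, so by Lemma 1(c) $\|\Phi(x_i)\|_{s=1}\le\|x_i\|_{s=1}<\infty$. Therefore $\|\phi_i\|_{\rho_1',x}<\infty$. Since $\phi_i\in W^{w_i+1}$, for $\rho_0\le\rho'_1$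
$$\|\phi_i\|_{\rho_0,x}\le(\rho_0/\rho_1')^{w_i+1}\|\phi_i\|_{\rho_1',x}\le\rho_0^{w_i}\quad\text{once }\rho_0\text{ is small.}$$
Fix such $\rho_0$.

**Step 2: the schedule of radii.** Put $\delta_k=\epsilon(2^{k+1}+1)^{2^{-k}}\le1$, $\rho_{k+1}=\rho_k\delta_k$, $\rho_\infty=\lim\rho_k$. By (7.1), $\rho_\infty>0$. At stage $k$ we shall have a coordinate system $x^{(k)}$ with
$$\phi_i^{(k)}:=\Phi(x_i^{(k)})-\lambda_ix_i^{(k)}\in W^{w_i+2^k},\qquad\|\phi_i^{(k)}\|_{\rho_k,x^{(k)}}\le\rho_k^{w_i}.\tag{8.1}$$
For $k=0$ take $x^{(0)}=x$; (8.1) holds by (6.2) and Step 1.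

**Step 3: the correction.** We remove the terms of weight up to twice the current order. Let $N=2^k$, write $\phi_i^{(k)}=\sum_M\phi_{i,M}(x^{(k)})^M$, and put
$$h_i^{(k)}=\sum_{w_i+N\le w(M)<w_i+2N}\frac{\phi_{i,M}}{\lambda_i-\lambda_M}\,(x^{(k)})^M,\qquad x_i^{(k+1)}=x_i^{(k)}+h_i^{(k)} .$$
Write $h_i=h_i^{(k)}$. In the sum $w_i<w(M)\le w_i+2N-1\le2N+1$, so $|\lambda_i-\lambda_M|\ge\epsilon(2N+1)=\delta_k^N$. By (8.1) $|\phi_{i,M}|\rho_k^{w(M)}\le\rho_k^{w_i}$, so
$$\Big|\frac{\phi_{i,M}}{\lambda_i-\lambda_M}\Big|\,\rho_{k+1}^{w(M)}\le\epsilon(2N+1)^{-1}\rho_k^{w_i}\delta_k^{w(M)}\le\epsilon(2N+1)^{-1}\delta_k^{N}\,\rho_k^{w_i}\delta_k^{w_i}=\rho_{k+1}^{w_i}.$$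
Thus $\|h_i\|_{\rho_{k+1},x^{(k)}}\le\rho_{k+1}^{w_i}$. As $h_i\in W^{w_i+1}$, $x^{(k+1)}$ is a coordinate system. By Lemma 6 the norms $\|\cdot\|_{\rho_{k+1},x^{(k)}}$ and $\|\cdot\|_{\rho_{k+1},x^{(k+1)}}$ coincide. Denote the common norm by $\|\cdot\|$.

**Step 4: the new error is bounded.** We check the norm half of (8.1) at stage $k+1$. Since $\phi_i^{(k)}\in W^{w_i}$, shrinking the radius gives $\|\phi_i^{(k)}\|\le\delta_k^{w_i}\rho_k^{w_i}=\rho_{k+1}^{w_i}$, so $\|\Phi(x_i^{(k)})\|\le\rho_{k+1}^{w_i}$. As $\Phi(\sum b_M(x^{(k)})^M)=\sum b_M\Phi(x^{(k)})^M$, $\Phi$ does not increase $\|\cdot\|$. Since $|\lambda_i|=1$,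
$$\|\Phi(x_i^{(k+1)})-\lambda_ix_i^{(k+1)}\|\le\|x_i^{(k+1)}\|=\rho_{k+1}^{w_i}.$$

**Step 5: the new error has doubled order.** We check the weight half of (8.1). From $\Phi(x_i^{(k)})=\lambda_ix_i^{(k)}+\phi_i^{(k)}$ with $\phi^{(k)}_i\in W^{w_i+N}$ we get $\Phi((x^{(k)})^M)\equiv\lambda_M(x^{(k)})^M\bmod W^{w(M)+N}$. Let $\Lambda$ be the $W$-adically continuous linear map with $\Lambda((x^{(k)})^M)=\lambda_M(x^{(k)})^M$. As $h_i\in W^{w_i+N}$, we have $\Phi(h_i)\equiv\Lambda(h_i)\bmod W^{w_i+2N}$, so
$$\Phi(x_i^{(k+1)})-\lambda_ix_i^{(k+1)}=\phi_i^{(k)}+\Phi(h_i)-\lambda_ih_i\equiv\phi_i^{(k)}+\Lambda(h_i)-\lambda_ih_i\equiv0\pmod{W^{w_i+2N}}.$$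
For the last congruence: $\Lambda(h_i)-\lambda_ih_i$ is minus the part of $\phi_i^{(k)}$ of weights from $w_i+N$ to $w_i+2N-1$, by the definition of $h_i$. This completes the induction.

**Step 6: the limit.** Since $h_i^{(k)}\in W^{w_i+2^k}$, $z_i=\lim x_i^{(k)}=x_i+\sum_kh_i^{(k)}$ exists $W$-adically, $z$ is a coordinate system, and $\Phi(z_i)-\lambda_iz_i=\lim\phi_i^{(k)}=0$. For the bound: $h_i^{(k)}\in W^{w_i}$ and $\rho_\infty\le\rho_{k+1}$, so
$$\|h_i^{(k)}\|_{\rho_\infty,x^{(k)}}\le(\rho_\infty/\rho_{k+1})^{w_i}\rho_{k+1}^{w_i}=\rho_\infty^{w_i}.$$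
By Lemma 6 and induction, all norms $\|\cdot\|_{\rho_\infty,x^{(k)}}$ equal $\|\cdot\|_{\rho_\infty,x}$. Hence $\|z_i\|_{\rho_\infty,x}\le\rho_\infty^{w_i}$. $\square$

## 9. From $\Phi$ over $E$ to $F$ over $\mathbb Q_\ell$: proof of Theorem A′

Let $\mathcal G_E=\{f\in P_E:\|f\|_s<\infty\text{ for some }s>0\}$. It is an algebra, stable under $F$ by Lemma 1(c) (shrink $s$ to be $\le1$), and stable under coefficientwise automorphisms $\sigma\in\mathrm{Gal}(E/\mathbb Q_\ell)$, which preserve $|\cdot|$.

**Step 1: $z_i\in\mathcal G_E$.** This translates the bound in weights into a bound in $T$. The $x_i$ are polynomials in $T$ without constant term, so for small $s>0$ we have $\|x_i\|_s\le\rho_\infty^{w_i}$ for all $i$. Expanding $z_i=\sum b_Mx^M$, which converges degree-adically by (6.1), we get $\|z_i\|_s\le\sup|b_M|\rho_\infty^{w(M)}=\|z_i\|_{\rho_\infty,x}<\infty$.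

**Step 2: the linear part of $z_i$ is $y_i$.** This is needed because the weight filtration mixes degrees. For $i>2g$: $z_i-x_i\in W^3\subset(\deg\ge2)$ by (6.1), and $x_i=y_i+\theta_i$ with $\theta_i$ quadratic. For $i\le2g$: $z_i-y_i\in W^2$, so the linear part is $y_i+\sum_{j>2g}c_jy_j$. As $\Phi(z_i)=\lambda_iz_i$, it represents an eigenvector of $\Phi$ in $H_E$ with eigenvalue $\lambda_i$. So does $y_i$, hence $\sum c_jy_j$ is killed by $\Phi-\lambda_i$; but $\Phi=Q\ne\lambda_i$ on it. So all $c_j=0$.

**Step 3: averaging.** Here we pass from $\Phi=F^m$ to $F$ and from $E$ to $\mathbb Q_\ell$. Put $Z=C^{-1}z$, a column with entries $T_i+(\deg\ge2)$ in $\mathcal G_E$. By (4.2), $\Phi(Z)=C^{-1}\mathrm{diag}(\lambda)z=a^mZ$. Define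
$$\widetilde T=\frac1{m[E:\mathbb Q_\ell]}\sum_{\sigma\in\mathrm{Gal}(E/\mathbb Q_\ell)}\ \sum_{k=0}^{m-1}a^{-k}F^k(\sigma Z).$$
$F$ commutes with $\sigma$ (the coefficients of $F(T_i)$ lie in $\mathbb Z_\ell$) and with matrices over $E$, and $a$ has entries in $\mathbb Z_\ell$. So $\widetilde T$ is Galois invariant and has coefficients in $\mathbb Q_\ell$, and $F^m(\sigma Z)=a^m\sigma Z$. Hence
$$F\Big(\sum_{k=0}^{m-1}a^{-k}F^k\sigma Z\Big)=a\sum_{k=1}^{m}a^{-k}F^k\sigma Z=a\sum_{k=0}^{m-1}a^{-k}F^k\sigma Z,$$
because the term $k=m$ equals $\sigma Z$, the term $k=0$. So $F(\widetilde T)=a\widetilde T$. As $F^k(T)=a^kT+(\deg\ge2)$, each summand has linear part $T$, so $\widetilde T_i=T_i+(\deg\ge2)$. Also $\widetilde T_i\in\mathcal G_{\mathbb Q_\ell}$.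

**Step 4: isometry for large $r$.** Membership in $\mathcal G_{\mathbb Q_\ell}$ gives $D,R>0$ such that the coefficients of all $\widetilde T_i-T_i$ at $M$ are bounded by $DR^{|M|}$. Choose $s_0=\ell^{-r_0}<1$ with $Rs_0<1$ and $DR^2s_0<1$. Let $s=\ell^{-r}\le s_0$ and $\eta=DR^2s<1$. Then $D(Rs)^{|M|}\to0$, so $\widetilde T_i\in\mathbb Q_\ell[[\pi]]^{\le\ell^{-r}}$, and
$$\|\widetilde T_i-T_i\|_s\le\sup_{n\ge2}D(Rs)^n=DR^2s^2=\eta s .$$
By Lemma 2, $T_i\mapsto\widetilde T_i$ defines an isometric algebra automorphism $U$ of $\mathbb Q_\ell[[\pi]]^{\le\ell^{-r}}$ and of $\widehat A_r$. Diagonalizability of $a$ is Lemma 3(c). This proves Theorem A′. $\square$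

## 10. Words in linearizing coordinates, and filling in a puncture: proof of Theorem A

**Step 1: $X$ affine.** We exhibit a dense family of eigenvectors. If $d=0$ then $\widehat A_r=\mathbb C_\ell$ and $1$ is an eigenvector with dense span. Otherwise let $r\ge r_0$ as in Theorem A′, choose $B\in GL_d(\overline{\mathbb Q}_\ell)$ with $BaB^{-1}=\mathrm{diag}(\mu)$, and put $v=B\widetilde T$. Then $F(v)=Ba\widetilde T=\mathrm{diag}(\mu)v$, so each word satisfies $F(v^M)=\mu_Mv^M$, where $\mu_M$ is the product of the $\mu$'s of its letters, and $v^M=U((BT)^M)\ne0$. The $\overline{\mathbb Q}_\ell$-span of all $v^M$ is the image under $U$ of the polynomials over $\overline{\mathbb Q}_\ell$ in the $T_i$. These are dense in $\widehat A_r$, and $U$ is a bijective isometry. So the $v^M$ have dense span.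

For the proper case we pass to quotients. This principle will be used three times.

**Lemma 8.** Let $\psi:V\to V'$ be a continuous $\overline{\mathbb Q}_\ell$-linear map with dense image between normed spaces, commuting with linear operators $F$ on $V$ and $F'$ on $V'$. If the eigenvectors of $F$ have dense span in $V$, those of $F'$ have dense span in $V'$.

*Proof.* Eigenvectors map to $0$ or to eigenvectors with the same eigenvalue. The image of a dense subspace under a continuous map with dense image is dense. $\square$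

An equivariant continuous surjection $\pi\to\pi'$ of pro-$\ell$ groups induces a continuous surjection of completed group rings mapping $\overline{I^n}$ into $\overline{I'^n}$. Hence it induces an equivariant, norm-nonincreasing map $\widehat A_r(\pi)\to\widehat A_r(\pi')$. Its image contains the image of $\mathbb Z_\ell[[\pi']]\otimes\overline{\mathbb Q}_\ell$, so it is dense, and Lemma 8 applies.

**Step 2: $X$ proper.** We puncture $X$. Choose a closed point $P\ne x$ and let $X^\circ=X\setminus\{P\}$, a smooth geometrically connected affine curve with $x\in X^\circ(k)$. The map $\pi_1^\ell(X^\circ_{\bar k})\to\pi_1^\ell(X_{\bar k})$ is surjective and Frobenius-equivariant. So every $r$ good for $X^\circ$ is good for $X$, and Step 1 applies to $X^\circ$. This proves Theorem A. $\square$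

## 11. The bound $\frac1{\ell-1}$: proof of Theorem B

**Step 1: good $r$ propagate upward (part (i)).** For $r'>r$ we have $\|\cdot\|_{r'}\le\|\cdot\|_r$ directly from the definition, so there is an $F$-equivariant norm-nonincreasing map $\widehat A_r\to\widehat A_{r'}$ with dense image. Apply Lemma 8.

**Step 2: a functional for part (ii).** We generalize evaluation at $\zeta-1$ from Section 3. Let $\pi\ne1$ and $r\le\frac1{\ell-1}$. Choose a nontrivial continuous $\chi:\pi\to\mu_\ell$. It extends to $\chi:\mathbb Z_\ell[[\pi]]\to\mathbb Z_\ell[\zeta_\ell]$ with $\chi(\overline{I^n})\subset(\zeta_\ell-1)^n$, and $|\zeta_\ell-1|=\ell^{-1/(\ell-1)}\le\ell^{-r}$. So for $z=\sum\ell^{a_i}y_i$ with $y_i\in\overline{I^{n_i}}$ we get $|\chi(z)|\le\max\ell^{-a_i-rn_i}$, that is, $|\chi(z)|\le\|z\|_r$, and $\chi$ extends to a continuous linear map $\widehat A_r\to\mathbb C_\ell$. The same holds for the augmentation $\varepsilon$. The functional $\Delta=\chi-\varepsilon$ is nonzero, since $\chi(\gamma)\ne1$ for some $\gamma\in\pi$. We claim that $\Delta(y)=0$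 for every eigenvector $y$. Then the span of the eigenvectors lies in the closed proper subspace $\ker\Delta$, and $r$ is not good.

**Step 3: eigenvalues that are not roots of unity of the relevant order.** Let $Fy=\lambda y$. $F$ permutes the finite set $\mathrm{Hom}(\pi,\mu_\ell)$, so $\chi\circ F^N=\chi$ for some $N\ge1$. Thus $(\lambda^N-1)\chi(y)=0$ and $(\lambda-1)\varepsilon(y)=0$. If $\lambda^N\ne1$, then also $\lambda\ne1$, so $\chi(y)=\varepsilon(y)=0$.

**Step 4: the case $\lambda^N=1$.** We show that $y$ becomes constant in the abelianization. For curves $\pi^{ab}\cong\mathbb Z_\ell^d$, as $\pi$ is free or $\pi^{ab}=T_\ell J$. By the commutative version of Lemma 1, $\widehat A_r(\pi^{ab})\subset\mathbb C_\ell[[t_1,\dots,t_d]]$. Let $\bar y$ be the image of $y$ there and $\mathfrak m=(t_1,\dots,t_d)\subset\mathbb C_\ell[[t]]$. The element $\bar y-\varepsilon(y)\in\mathfrak m$ is killed by $F^N-1$. By Lemma 3(c) (with $F^m=\Phi$), or by Weil's theorem if $X$ is proper, the eigenvalues of $F$ on $\pi^{ab}\otimes\mathbb C_\ell$ are algebraic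 numbers of complex absolute value $q^{1/2}$ or $q$. So the eigenvalues of $F$ on $\mathfrak m^n/\mathfrak m^{n+1}=\mathrm{Sym}^n(\pi^{ab}\otimes\mathbb C_\ell)$ have complex absolute value $\ge q^{n/2}>1$ for $n\ge1$; no $N$-th power of one of them is $1$. Hence $F^N-1$ is injective on $\mathfrak m/\mathfrak m^{n+1}$ for all $n$, and $\bar y=\varepsilon(y)$. As $\chi$ factors through $\widehat A_r(\pi^{ab})$, $\chi(y)=\varepsilon(y)$. This proves (ii).

**Step 5: the abelian case (part (iii)).** Necessity is (ii). For sufficiency let $\pi=\mathbb Z_\ell^d$ with generators $\gamma_i=1+t_i$, and let $s=\ell^{-r}<\ell^{-1/(\ell-1)}$. By the commutative version of Lemma 1, $\widehat A_r$ consists of the series in the commuting $t_i$ with $|a_M|s^{|M|}\to0$. By (3.1) the series $\tau_i:=\log(1+t_i)$ lies in the ring and $\|\tau_i-t_i\|_s\le\eta s$ with some $\eta<1$. By Lemma 2, $t_i\mapsto\tau_i$ defines an isometric automorphism. If $F(\gamma_i)=\prod_j\gamma_j^{a_{ij}}$ with $a_{ij}\in\mathbb Z_\ell$, then $F(\tau_i)=\sum_ja_{ij}\tau_j$: the logarithm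 turns products of commuting series with constant term $1$ into sums, and $\log\big((1+t)^\alpha\big)=\alpha\log(1+t)$ for $\alpha\in\mathbb Z_\ell$, by continuity from integers $\alpha\ge0$. $F$ is semisimple on $\pi^{ab}\otimes\mathbb Q_\ell$, by Lemma 3(c), or by Weil's theorem if $X$ is proper. So there are $\overline{\mathbb Q}_\ell$-linear combinations $v_i$ of the $\tau_j$, spanning the same space, that are eigenvectors. All monomials in the $v_i$ are eigenvectors, nonzero because they are images of nonzero polynomials under an automorphism, and they span the polynomials in the $\tau_i$, which are dense. $\square$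

## 12. Curves through $x$ that carry the whole group: proof of Theorem C

For a variety $X$ the definitions of $\pi$, $F$ and $\widehat A_r$ are the same. If $\dim X=0$, then $\pi=1$; if $\dim X=1$, this is Theorem A. Let $\dim X\ge2$. The plan is to find a smooth curve through $x$ whose pro-$\ell$ fundamental group surjects onto $\pi$. The tool is Bertini's theorem [Jouanolou, *Théorèmes de Bertini et applications*, §I.6].

**Theorem (Bertini).** Let $Z$ be a scheme of finite type over an algebraically closed field and $\varphi:Z\to\mathbb P^n$ a morphism. For a general hyperplane $L$: (a) if $Z$ is smooth and $\varphi$ is unramified, then $\varphi^{-1}(L)$ is smooth; (b) if $Z$ is irreducible and $\dim\overline{\varphi(Z)}\ge2$, then $\varphi^{-1}(L)$ is irreducible.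

**Step 1: reduce surjectivity to one finite cover.** The group $H^1(X_{\bar k},\mathbb F_\ell)$ is finite, so the Frattini quotient $G$ of $\pi$, which is its dual, is finite. A closed subgroup of $\pi$ that surjects onto $G$ is all of $\pi$. Let $f:Y\to X_{\bar k}$ be the corresponding connected étale $G$-cover. $Y$ is smooth, hence irreducible. We want a smooth connected curve $C\ni x$ in $X_{\bar k}$ with $f^{-1}(C)$ connected.

**Step 2: quadrics through $x$.** We need a linear system with base point $x$ that is otherwise an immersion. Embed $X_{\bar k}\subset\mathbb P^M$ as a locally closed subscheme, with homogeneous coordinates such that $x=[1:0:\dots:0]$. The map $p\mapsto(p,\text{projection of }p\text{ from }x)$ is a graph, hence an immersion $\mathbb P^M\setminus\{x\}\to\mathbb P^M\times\mathbb P^{M-1}$. Composed with the Segre embedding it has coordinates $X_iX_j$ with $0\le i\le M$, $1\le j\le M$, and these span the quadrics through $x$. So the quadrics through $x$ define an immersion of $\mathbb P^M\setminus\{x\}$ into a projective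 space, and hyperplanes $L$ there cut out quadrics $D\ni x$.

**Step 3: one hyperplane section.** We lower the dimension by one. Let $L$ be general and $D$ the corresponding quadric. Then:

* $(X_{\bar k}\cap D)\setminus\{x\}$ is smooth, by (a) applied to $X_{\bar k}\setminus\{x\}$;
* $f^{-1}(D)\setminus f^{-1}(x)$ is irreducible, by (b): $Y\setminus f^{-1}(x)$ is irreducible and maps quasi-finitely to the projective space, with image of dimension $\dim X\ge2$;
* the differential of $D$ at $x$ is nonzero on $T_xX$, because the coefficients of the $X_0X_j$ are arbitrary; so $X_1:=X_{\bar k}\cap D$ is smooth at $x$, of dimension $\dim X-1$.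

So $X_1$ is smooth. Since $D$ does not contain the irreducible $X_{\bar k}$, $X_1$ is purely of dimension $\dim X-1$. The scheme $f^{-1}(X_1)$ is étale over $X_1$, nonempty, and purely of dimension $\dim X-1\ge1$, so no component lies in the finite set $f^{-1}(x)$. Hence $f^{-1}(X_1)$ is the closure in itself of $f^{-1}(D)\setminus f^{-1}(x)$, and is irreducible. It surjects onto $X_1$, so $X_1$ is irreducible.

**Step 4: descend to a curve.** Step 3 used only that $X_{\bar k}$ is smooth, irreducible, locally closed in $\mathbb P^M$, passes through $x$, has dimension $\ge2$, and that $Y\to X_{\bar k}$ is étale and finite with irreducible source. The cover $f^{-1}(X_1)\to X_1$ has the same properties as long as $\dim X_1\ge2$. Iterating, we obtain a smooth connected curve $C\ni x$ in $X_{\bar k}$ with $f^{-1}(C)$ connected. It is defined over a finite extension $k'/k$ of some degree $m$. As $f^{-1}(C)$ is connected, $\pi_1^\ell(C_{\bar k})\to G$ is surjective. By Step 1, $\pi_1^\ell(C_{\bar k})\to\pi$ is surjective. It is equivariant for $\mathrm{Frob}_{k'}=F^m$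 acting through the common base point $x$. By Theorem A for $C/k'$ and Lemma 8, there is $r_0$ such that for all $r\ge r_0$ the eigenvectors of $F^m$ have dense span in $\widehat A_r(\pi)$.

**Step 5: from $F^m$ to $F$.** Let $F^my=\mu y$ with $y\ne0$. As $F$ is bijective, $\mu\ne0$. The $\overline{\mathbb Q}_\ell$-span of $y,Fy,\dots,F^{m-1}y$ is finite-dimensional and $F$-stable, with $F^m=\mu$ on it. Since $t^m-\mu$ has distinct roots in $\overline{\mathbb Q}_\ell$, $F$ is diagonalizable on it, and $y$ is a sum of eigenvectors of $F$. Hence the eigenvectors of $F$ have dense span in $\widehat A_r(\pi)$ for all $r\ge r_0$. $\square$
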